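# Counting bipartite maps of high genus: trees, a hyperbolic cosine, and a maximum principle

## 1. Two Galton–Watson trees and a hyperbolic cosine

Let $\alpha=(\alpha_j)_{j\ge1}$ be a finitely supported sequence of nonnegative numbers with $\sum_j j\alpha_j=1$, and let $\eta$ satisfy $0<\eta<1-\sum_j\alpha_j$. For $y>0$ put
$$\kappa_j(y)=\int_0^1\bigl(1+\sinh^2(\tfrac y2)(1-s^2)\bigr)^{j-1}ds,\qquad p_j(y)=\frac1{\kappa_j(y)} .$$
So $\kappa_1=1$, $\kappa_2=1+\frac23\sinh^2\frac y2=\frac{2+\cosh y}3$, and $0<p_j\le1$. Section 7 shows that exactly one $y>0$ satisfies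
$$\frac{y}{\sinh y}\Bigl(1-\sum_j\alpha_jp_j(y)\Bigr)=\eta. \tag{1.1}$$
Fix this $y$ and put $R=\frac{y}{\eta\sinh y}$. We build a random pair $(\mathbf s,m)$, with independent components.

* Take two independent Galton–Watson trees with offspring law $\pi(0)=\frac1R$, $\pi(j)=\alpha_jp_j(y)$ for $j\ge1$. Equation (1.1) says $R(1-\sum_j\alpha_jp_j)=1$, that is, $\pi$ has total mass $1$. The mean $\sum_jj\alpha_jp_j$ is less than $\sum_j j\alpha_j=1$, because some $\alpha_j$ with $j\ge2$ is positive and then $p_j<1$. So both trees are almost surely finite. Let $\mathbf s=(s_j)_{j\ge1}$ be the profile of the pair: $s_j$ is the total number of nodes with exactly $j$ children. The two trees have $|\mathbf s|=\sum_j js_j$ edges altogether.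
* Take $m\in\{0,1,2,\dots\}$ with probability $\displaystyle\frac{(2y)^{2m+2}}{2\sinh^2(y)\,(2m+2)!}$. These numbers add up to $1$ because $\sum_{m\ge0}\frac{(2y)^{2m+2}}{(2m+2)!}=\cosh 2y-1=2\sinh^2y$.

For example, let $\alpha_2=\frac12$ be the only nonzero term. Then $1-\frac12p_2=\frac{1+2\cosh y}{2(2+\cosh y)}$, so (1.1) reads $\frac y{\sinh y}\cdot\frac{1+2\cosh y}{2(2+\cosh y)}=\eta$ with $0<\eta<\frac12$. The trees are binary with $\pi(2)=\frac{3}{2(2+\cosh y)}<\frac12$. If one tree is a single node and the other is a root with two leaf children, the profile is $s_2=1$, with $|\mathbf s|=2$.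

What is this pair for? We want the exponential growth of the number $\beta_g(\mathbf f)$ of surfaces of genus $g$ glued from a prescribed list $\mathbf f$ of polygons. There is a quadratic recurrence for these numbers. Divide it by its left side and insert the right guess for the growth. Then its main terms are indexed by *moves* from $(g,\mathbf f)$ to $(g-m,\mathbf f-\mathbf s)$, and their sizes are, to leading order, the probabilities of the pair $(\mathbf s,m)$ above. So the error in the guess is nearly an average of its own values after a random move, and a maximum principle forces it to be small.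

## 2. Rooted bipartite maps and their growth

**Maps.** A map is a gluing of finitely many polygons forming a compact connected orientable surface; its genus is the genus of that surface. A map is *bipartite* if its vertices can be properly colored black and white, so that every edge joins a black vertex to a white one. Then every face has even degree. It is *rooted* if an oriented edge is distinguished; we color its tail black, so a rooted bipartite map carries a definite coloring. Rooted maps have no nontrivial automorphism.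

**Face degree sequences.** A face degree sequence is $\mathbf f=(f_j)_{j\ge1}$ with $f_j\ge0$ integers, finitely many nonzero; $f_j$ is the number of faces of degree $2j$. We write $n=|\mathbf f|=\sum_jjf_j$ for the number of edges and $r=\sum_jf_j$ for the number of faces. By Euler's formula a bipartite map of genus $g$ with these faces has
$$v(\mathbf f,g)=2-2g+\sum_j(j-1)f_j=2-2g+n-r \tag{2.1}$$
vertices. Let $\beta_g(\mathbf f)$ be the number of rooted bipartite maps of genus $g$ with face degrees prescribed by $\mathbf f$. For example, $f_1=2$ alone means two faces of degree $2$ and two edges: the only such map is the $2$-cycle drawn on the sphere. And $f_3=1$ alone means one hexagon with its sides glued in pairs: three edges, with $v=4$ on the sphere and $v=2$ on the torus.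

A map with at least one edge has a black and a white vertex. So call $(\mathbf f,g)$ *admissible* if $\mathbf f\ne0$, $g\ge0$ is an integer and $v(\mathbf f,g)\ge2$; otherwise (for $\mathbf f\neq 0$) $\beta_g(\mathbf f)=0$. For given $n$ there are finitely many admissible pairs. Also $v(\mathbf f,g)\le v(\mathbf f,0)=n-r+2\le n+1$.

**The problem.** It comes from Thomas Budzinski and Baptiste Louf, "Local limits of bipartite maps with prescribed face degrees in high genus", arXiv:2012.05813 (2020). Let $v(\mathbf f^n,g_n)\ge2$ for all $n$, $|\mathbf f^n|\to\infty$, $f^n_j/|\mathbf f^n|\to\alpha_j$ for every $j$ with $\sum j\alpha_j=1$, and $g_n/|\mathbf f^n|\to\theta$ with $0\le\theta\le\frac12\sum(j-1)\alpha_j$. Assume $\sum j^2\alpha_j<\infty$. Is there one function $\varphi$ such that for all such choices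
$$\beta_{g_n}(\mathbf f^n)=|\mathbf f^n|^{2g_n}\exp\bigl(\varphi(\theta,(\alpha_j)_{j\ge1})\,|\mathbf f^n|+o(|\mathbf f^n|)\bigr)\ ? \tag{2.2}$$
In words: up to $e^{o(n)}$, does the count depend only on the limiting densities of faces and genus? The answer is yes, with an explicit $\varphi$ and a uniform error (Theorems A and B in Section 5).

**Two published inputs.** The first is from B. Louf, *Simple formulas for constellations and bipartite maps with prescribed degrees*, Canad. J. Math. 73 (2021). With all genera in the sums nonnegative integers,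
$$\binom{n+1}{2}\beta_g(\mathbf f)=\sum_{\substack{\mathbf s+\mathbf t=\mathbf f,\ \mathbf s,\mathbf t\ne0\\ g_1+g_2+g^*=g}}(1+|\mathbf s|)\binom{v(\mathbf t,g_2)}{2g^*+2}\beta_{g_1}(\mathbf s)\beta_{g_2}(\mathbf t)+\sum_{g^*\ge0}\binom{v(\mathbf f,g)+2g^*}{2g^*+2}\beta_{g-g^*}(\mathbf f). \tag{2.3}$$
We call the two sums the quadratic part and the linear part. The second input is from Tutte, *A census of slicings*, Canad. J. Math. 14 (1962): with $b_j=\binom{2j-1}{j}$,
$$\beta_0(\mathbf f)=2\,\frac{n!}{v(\mathbf f,0)!}\prod_j\frac{b_j^{f_j}}{f_j!}. \tag{2.4}$$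

**Notation used throughout.** For an admissible pair: $\theta=\frac gn$, $\alpha_j=\frac{f_j}n$, $\tilde v=v-2$, $\eta=\frac{\tilde v}n$. By (2.1), $n=r+\tilde v+2g$, so $\eta=1-\sum\alpha_j-2\theta$, and $2g\le n$. Also $h(x)=-x\log x$ with $h(0)=0$, $h_2(x)=h(x)+h(1-x)$, and $p(n)=e^{O(\sqrt n)}$ is the number of partitions of the integer $n$.

## 3. Polygons with few sides

*One edge.* $f_1=1$: one map on the sphere, $\beta_0=1$. In (2.3) both sides are $1$.

*Two edges.* For $f_1=2$, (2.4) gives $2\cdot\frac{2!}{2!}\cdot\frac1{2!}=1$. In (2.3) the left side is $3$; the quadratic part (with $\mathbf s=\mathbf t$ the single $2$-gon) is $2\cdot1$, the linear part $\binom22\cdot1$. For $f_2=1$, (2.4) gives $2\cdot\frac{2!}{3!}\cdot3=2$: the path with two edges, with its middle vertex black or white.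

*Only $2$-gons.* If $f_1=n$ then $v=2-2g$, so $g=0$, and (2.4) gives $\beta_0=2\cdot\frac{n!}{2!}\cdot\frac1{n!}=1$.

*One hexagon.* $f_3=1$, $b_3=10$: $\beta_0=2\cdot\frac{3!}{4!}\cdot10=5$. On the torus $v=2$ and (2.3) reads $6\beta_1=\binom22\beta_1+\binom44\cdot5$, so $\beta_1=1$.

*One octagon.* $f_4=1$, $b_4=35$: $\beta_0=2\cdot\frac{4!}{5!}\cdot35=14$. On the torus $v=3$ and $10\beta_1=\binom32\beta_1+\binom54\cdot14$, so $\beta_1=10$.

*Quadrangulations of the sphere.* Let $f_2=\frac n2$. Then (2.4) and $\log N!=N\log N-N+O(\log N)$ give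
$$\log\beta_0=n\log n-n-2\bigl(\tfrac n2\log\tfrac n2-\tfrac n2\bigr)+\tfrac n2\log3+O(\log n)=n\bigl(\log2+\tfrac12\log3\bigr)+O(\log n).$$
So $\varphi$ must equal $\log2+\frac12\log3$ at $\theta=0$, $\alpha_2=\frac12$.

## 4. One term of the recurrence loses too much; an average does not

*A first attempt.* Keep only the term $g^*=1$ of the linear part of (2.3):
$$\binom{n+1}2\beta_g(\mathbf f)\ge\binom{v(\mathbf f,g)+2}{4}\beta_{g-1}(\mathbf f)\qquad(g\ge1). \tag{4.1}$$
This is useful. Starting from $\beta_0>0$, induction on $g$ gives $\beta_g(\mathbf f)>0$ for every admissible pair. When $\eta$ stays away from $0$, the ratio of the binomials is of order $n^2$, which explains the scale $n^{2g}$. One could hope to iterate (4.1) from genus $0$.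

The loss can be measured. The linear part also contains the term $g^*=0$, so $\binom{v_i+2}4\beta_{i-1}\le\bigl[\binom{n+1}2-\binom{v_i}2\bigr]\beta_i$ with $v_i=v(\mathbf f,i)\ge\eta n+2$ for $i\le g$. Since $(\eta n+2)(\eta n+1)\ge\eta^2n(n+1)$, the bracket is at most $(1-\eta^2)\binom{n+1}2$. So the lower bound for $\beta_g$ obtained by iterating (4.1) is at most $(1-\eta^2)^g\beta_g=(1-\eta^2)^{\theta n}\beta_g$. It is short by an exponential factor. In the octagon example the kept term is $70$ out of $100$. Keeping one term can give $\beta_g\ge n^{2g}e^{-Cn}$, never the constant.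

*All terms at once.* Suppose we have a guess $L(g,\mathbf f)=2g\log n+n\varphi(\frac gn,\frac{\mathbf f}n)$, and write $\log\beta_g(\mathbf f)=L(g,\mathbf f)+E(g,\mathbf f)$. Divide (2.3) by its left side. Keep the terms with $g_1=0$ in which $\mathbf s$ is small, and read the linear part as the case $\mathbf s=0$. With $m=g^*$ they are
$$(1+|\mathbf s|)\beta_0(\mathbf s)\,\frac{\binom{v(\mathbf f-\mathbf s,g-m)}{2m+2}}{\binom{n+1}2}\,e^{L(x')-L(x)}\,e^{E(x')-E(x)},\qquad x=(g,\mathbf f),\quad x'=(g-m,\mathbf f-\mathbf s).$$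
If $L$ has slopes such that $e^{L(x')-L(x)}\approx\prod_jq_j^{s_j}(\gamma/n^2)^m$, the factor before $e^{E(x')-E(x)}$ is about $(1+|\mathbf s|)\beta_0(\mathbf s)\prod q_j^{s_j}\cdot\frac{2\eta^{2m+2}\gamma^m}{(2m+2)!}$. Section 8 shows that, for the right $\varphi$, this is exactly the probability of the pair $(\mathbf s,m)$ of Section 1.

Now take a point $x$ where $E$ is maximal among sizes at most $N$. Then $e^{E(x')-E(x)}\le1$, and (2.3) says $1\le1+o(1)$. There is no contradiction: the weights add up to exactly $1$, so maximality of $E$ alone carries no information. This is where the naive maximum principle stops. The way past it is to maximize $E-\delta'(n+g)$ with $\delta'>0$. A move lowers $n+g$ by $|\mathbf s|+m$, so each term gains a factor $e^{-\delta'(|\mathbf s|+m)}$. The average becomes at most $1-(1-e^{-\delta'})\,\mathbb P(m\ge1)$, where $\mathbb P(m\ge1)=1-\frac{y^2}{\sinh^2y}$. If $y$ stays away from $0$, this is a contradiction. Three things must be supplied: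

1. a function $\varphi$ with exactly the right slopes, and control of $y$ (Sections 5–8);
2. bounds on $E$ where $y$ could leave compact sets, that is, for $\theta$ near $0$ and $\eta$ near $0$ (Sections 9 and 10);
3. for the upper bound, negligibility of the terms that are not small moves, those with $g_1\ge1$ or $\mathbf s$ large (Section 11).

## 5. The exponent $\varphi$

For $y>0$ put $u=\frac y2$, $\tau=\tanh u$, $w=4\cosh^2u=2+2\cosh y$. We shall use
$$\sinh y=\frac{2\tau}{1-\tau^2},\qquad 2\sinh y=w\tau,\qquad \coth y-\tau=\frac1{\sinh y},\qquad \frac{d}{dy}\log w=\tau,\qquad\frac{d\tau}{dy}=\frac{1-\tau^2}2 .$$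
(The third holds because $\tanh\frac y2=\frac{\cosh y-1}{\sinh y}$.) Put $\lambda_j=b_j\kappa_j$, with $\kappa_j$, $p_j=1/\kappa_j$ as in Section 1.

Let $\mathcal K$ be the set of $(\theta,\alpha)$ with $\alpha_j\ge0$, $\sum j\alpha_j\le1$, $0\le2\theta\le1-\sum\alpha_j$. On $\mathcal K$ write $\mu=1-\sum j\alpha_j$ and $\eta=1-\sum\alpha_j-2\theta$, so that
$$\sum_j(j-1)\alpha_j+\mu=1-\sum_j\alpha_j=\eta+2\theta. \tag{5.1}$$
Put
$$\Phi_y(\theta,\alpha)=\sum_j\alpha_j\log\frac{\lambda_j(y)}{\alpha_j}+\mu\log w+\eta\log\frac{y}{\eta\sinh y}-2\theta\log(2\sinh y)-2\theta,\qquad\varphi=\inf_{y>0}\Phi_y, \tag{5.2}$$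
where terms with $\alpha_j=0$, resp. $\eta=0$, are read as $0$. If $\sum j\alpha_j=1$ then $\mu=0$, and $0\le\theta\le\frac12\sum(j-1)\alpha_j$ is exactly the condition $(\theta,\alpha)\in\mathcal K$. An admissible pair has $(\frac gn,\frac{\mathbf f}n)\in\mathcal K$ with $\mu=0$. The parameter $\mu$ matters only for limits in which some mass $j\alpha_j$ escapes to $j=\infty$.

**Theorem A.** $\displaystyle\max_{|\mathbf f|=n,\ v(\mathbf f,g)\ge2}\ \frac1n\Bigl|\log\beta_g(\mathbf f)-2g\log n-n\,\varphi\bigl(\tfrac gn,\tfrac{\mathbf f}n\bigr)\Bigr|\xrightarrow[n\to\infty]{}0.$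

**Theorem B.** $\varphi$ is continuous on $\mathcal K$, for convergence of $\theta$ and of each $\alpha_j$. Hence if $|\mathbf f^n|\to\infty$, $v(\mathbf f^n,g_n)\ge2$, $f^n_j/|\mathbf f^n|\to\alpha_j$ for each $j$ and $g_n/|\mathbf f^n|\to\theta$, with no further assumption, then $(\theta,\alpha)\in\mathcal K$ and
$$\beta_{g_n}(\mathbf f^n)=|\mathbf f^n|^{2g_n}\exp\bigl(\varphi(\theta,\alpha)|\mathbf f^n|+o(|\mathbf f^n|)\bigr).$$
If $\theta,\eta>0$ the infimum in (5.2) is attained exactly at the unique solution $y$ of $\frac y{\sinh y}\bigl(1-\sum_j\alpha_jp_j(y)\bigr)=\eta$. Moreover $\varphi=\sum h(\alpha_j)+\sum\alpha_j\log b_j+\mu\log4+h(1-\sum\alpha_j)$ if $\theta=0$, and $\varphi=\sum h(\alpha_j)-\sum\alpha_j\log j-2\theta$ if $\eta=0$.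

The problem of Section 2 is the case $\sum j\alpha_j=1$, $\sum j^2\alpha_j<\infty$ of Theorem B, so its answer is yes. When $\sum j\alpha_j=1$,
$$\varphi(\theta,\alpha)=\inf_{y>0}\Bigl\{\sum_j\alpha_j\log\frac{\binom{2j-1}j\int_0^1(1+\sinh^2(\frac y2)(1-s^2))^{j-1}ds}{\alpha_j}+\eta\log\frac y{\eta\sinh y}-2\theta\log(2\sinh y)-2\theta\Bigr\},$$
with $\eta=\sum_j(j-1)\alpha_j-2\theta$. As a check, for $\alpha_2=\frac12$ and $\theta=0$ the formula in Theorem B gives $h(\frac12)+\frac12\log3+h(\frac12)=\log2+\frac12\log3$, as in Section 3.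

**Why these $\kappa_j$.** Take $\mu=0$ and suppose the $\kappa_j(y)$ in (5.2) were unknown functions. The slope computation of Section 8 does not use their form: at a stationary $y$ it produces weights $q_j=\alpha_j/(b_j\kappa_jR^{j-1})$ and $\gamma=(2y/\eta)^2$ with $R=\frac{y}{\eta\sinh y}$. To make the weights a probability law we need $R(1-\sum\alpha_j/\kappa_j)=1$, that is, $\frac\eta y-\frac1{\sinh y}\sum_j\alpha_j\bigl(j-\frac1{\kappa_j}\bigr)=0$ (recall $\sum j\alpha_j=1$). On the other hand, by (5.1), $\partial_y\Phi_y=\frac\eta y+\sum_j\alpha_j\bigl(\frac{\kappa_j'}{\kappa_j}-(j-1)\coth y\bigr)$. The two expressions agree for all $\alpha$ if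
$$\kappa_j'=\Bigl((j-1)\coth y-\frac j{\sinh y}\Bigr)\kappa_j+\frac1{\sinh y},$$
a linear equation. In the variable $\tau$ it reads $\frac{d}{d\tau}\bigl[\tau(1-\tau^2)^{j-1}\kappa_j\bigr]=(1-\tau^2)^{j-1}$, and its solution that stays bounded as $y\to0$ is $\kappa_j=\frac{\int_0^\tau(1-t^2)^{j-1}dt}{\tau(1-\tau^2)^{j-1}}$. This is the $\kappa_j$ of Section 1, as (6.3) confirms.

## 6. The functions $\kappa_j$ and a monotonicity lemma

**Step 6.1 (size of $\kappa_j$ and $\lambda_j$).** This step gives the bounds used for limits and boundary estimates: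
$$w^{j-1}\le j\lambda_j\le\frac{w^{j-1}}\tau,\qquad \frac{4^{j-1}}j\le b_j\le4^{j-1}. \tag{6.1}$$
Since $1+\sinh^2u\,(1-s^2)=\cosh^2u\,(1-\tau^2s^2)$,
$$\kappa_j=\cosh^{2j-2}u\int_0^1(1-\tau^2s^2)^{j-1}ds,\qquad\int_0^1(1-\tau^2s^2)^{j-1}ds=\frac1\tau\int_0^\tau(1-t^2)^{j-1}dt. \tag{6.2}$$
The integral is at least $I_j:=\int_0^1(1-s^2)^{j-1}ds$ and at most $I_j/\tau$. Integration by parts gives $I_j=\frac{2j-2}{2j-1}I_{j-1}$, so $I_j=\frac{4^{j-1}(j-1)!^2}{(2j-1)!}$, while $jb_j=\frac{(2j-1)!}{(j-1)!^2}$. Thus $jb_jI_j=4^{j-1}$, and multiplying by $\cosh^{2j-2}u$ gives the first pair of bounds. Letting $y\to0$ in the lower bound ($\kappa_j\to1$, $w\to4$) gives $jb_j\ge4^{j-1}$. Finally $b_1=1$ and $\frac{b_{j+1}}{b_j}=\frac{2(2j+1)}{j+1}<4$.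

**Step 6.2 (derivative).** This step computes $\partial_y\log\kappa_j$, needed to find the minimizer. As $\cosh^2u=\frac1{1-\tau^2}$, (6.2) gives
$$\kappa_j=\frac{\int_0^\tau(1-t^2)^{j-1}dt}{\tau(1-\tau^2)^{j-1}},\qquad \partial_y\log\kappa_j=(j-1)\tau-\frac{1-p_j}{\sinh y}. \tag{6.3}$$
Indeed $\partial_\tau\log\kappa_j=\frac{(1-\tau^2)^{j-1}}{\int_0^\tau(1-t^2)^{j-1}dt}-\frac1\tau+\frac{2(j-1)\tau}{1-\tau^2}$, the first fraction is $\frac{p_j}\tau$, and we multiply by $\frac{d\tau}{dy}=\frac{1-\tau^2}2$, using $\frac{1-\tau^2}{2\tau}=\frac1{\sinh y}$.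

**Step 6.3 (simple inequalities).** These serve the limits $y\to0$ and $j\to\infty$. From the definition, $\kappa_j$ is nondecreasing in $j$ and in $y$, $0<p_j\le1$, $p_1=1$, and $p_j<1$ for $j\ge2$. Bounding the integrand by its value at $s=0$, and using Jensen and then Bernoulli,
$$\kappa_2^{\,j-1}\le\kappa_j\le\cosh^{2j-2}u,\qquad \kappa_2=1+\tfrac23\sinh^2u=\tfrac{2+\cosh y}3,\qquad\kappa_j\ge1+\tfrac23(j-1)\sinh^2u. \tag{6.4}$$
The last bound shows $p_j\to0$ as $j\to\infty$, uniformly on compact subsets of $(0,\infty)$.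

**Lemma 1.** For $j\ge2$ the function $T_j(y)=\frac y{\sinh y}\bigl(1-\frac{p_j(y)}j\bigr)$ has $T_j'<0$ on $(0,\infty)$. For $[y_0,y_1]\subset(0,\infty)$ there is $c>0$ with $-T_j'\ge c$ on $[y_0,y_1]$ for all $j\ge2$.

This lemma is what makes the solution $y$ of (1.1) unique and stable. It is not obvious, since $\frac y{\sinh y}$ decreases while $1-\frac{p_j}j$ increases.

**Step 6.4 (reduction to an inequality between $B$ and $H(p)$).** The purpose is to remove the derivatives. Let $x=\tau^2\in(0,1)$, $p=p_j$, $\rho=j-p$, and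
$$A=\frac y{\sinh y}=\frac{(1-x)\operatorname{artanh}\tau}\tau,\qquad B=\frac{1-x}A=\frac\tau{\operatorname{artanh}\tau}.$$
As $\frac{dx}{dy}=\tau(1-x)>0$, we may differentiate in $x$; primes in this proof mean $\frac{d}{dx}$. First,
$$\frac{A'}A=-\frac1{1-x}+\frac1{2\tau(1-x)\operatorname{artanh}\tau}-\frac1{2x}=\frac1{2x}\Bigl(\frac1A-\frac{1+x}{1-x}\Bigr).$$
Next, by (6.3), $(\log\kappa_j)'=\frac{j-1}{1-x}-\frac{1-p}{2x}=\frac{p(1-x)-1+(2j-1)x}{2x(1-x)}$, so
$$p'=-\frac{p\,[(j-1)(1+x)-\rho(1-x)]}{2x(1-x)},$$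
because $(j-1)(1+x)-(j-p)(1-x)=p(1-x)-1+(2j-1)x$. Since $T_j=\frac1jA\rho$ and $(\log(A\rho))'=\frac{A'}A-\frac{p'}\rho$, multiplying by $2x(1-x)$ shows that $T_j$ decreases where
$$B-(1+x)+\frac p\rho\bigl[(j-1)(1+x)-\rho(1-x)\bigr]<0.$$
As $1-\frac{p(j-1)}{j-p}=\frac{j(1-p)}{j-p}$, this is
$$B<H(p):=p(1-x)+(1+x)\frac{j(1-p)}{j-p}.$$

**Step 6.5 (an upper bound for $B$ and concavity of $H$).** This replaces the transcendental quantities by rational ones. We have $\frac1B=\sum_{i\ge0}\frac{x^i}{2i+1}>\sum_{i\ge0}\frac{x^i}{3^i}$, as $3^i\ge2i+1$ with strict inequality for $i\ge2$. So $B<1-\frac x3$. Since $\frac{j(1-p)}{j-p}=j-\frac{j(j-1)}{j-p}$, $H$ is concave on $[0,1]$. Also $H(0)=1+x$. By (6.4) and $\sinh^2u=\frac x{1-x}$, $0<p\le P$ with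
$$P=\frac a{a+\omega},\qquad a=1-x,\quad\omega=\tfrac23(j-1)x.$$
By concavity $H(p)\ge\min(H(0),H(P))$, so it suffices to show $H(P)\ge1-\frac x3$.

**Step 6.6 (the value $H(P)$).** Here we finish the monotonicity by algebra. Let $Q=a+\omega$ and $Q'=a+\frac23jx=Q+\frac23x$ (in this step $Q'$ is just a name). Then $1-P=\frac\omega Q$, $j-P=\frac{(j-1)a+j\omega}Q$, so
$$\frac{j(1-P)}{j-P}=\frac{j\omega}{(j-1)a+j\omega}=\frac{\frac23jx}{a+\frac23jx}=1-\frac a{Q'},$$
$$H(P)=\frac{a^2}Q+(1+x)\Bigl(1-\frac a{Q'}\Bigr)=1+x+\frac{a\,(aQ'-(1+x)Q)}{QQ'}=1+x+\frac{2ax(\frac a3-Q)}{QQ'},$$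
as $aQ'-(1+x)Q=(a-1-x)Q+\frac23ax=-2xQ+\frac23ax$. Hence $H(P)\ge1-\frac x3$ if and only if $a(Q-\frac a3)\le\frac23QQ'$. This holds: $a(Q-\frac a3)=\frac23a^2+a\omega\le\frac23(a+\omega)^2=\frac23Q^2\le\frac23QQ'$. Note that we proved $(\log T_j)'<0$ strictly, so $T_j'<0$.

**Step 6.7 (uniformity in $j$).** On $[y_0,y_1]$ we have $p_j\to0$ uniformly, and by (6.3) $\frac1j|\partial_yp_j|=\frac{p_j}j|\partial_y\log\kappa_j|\le p_j(1+\frac1{\sinh y})\to0$ uniformly. So $T_j\to\frac y{\sinh y}$ in $C^1$. The limit has derivative $\frac{\sinh y-y\cosh y}{\sinh^2y}<0$. So $-T_j'$ is bounded below by a positive constant for all $j\ge j_0$, and for each of the finitely many $j<j_0$ by compactness. $\square$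

## 7. Boundary values, minimizer and continuity of $\varphi$

**Step 7.1 (entropy bound).** This controls sums over faces of which there are few. Let $e(x)=2x\log\frac1x+2x$, $e(0)=0$. If $a_j\ge0$, $\sum ja_j\le1$, $\sum a_j=x$ (so $x\le1$), then
$$\sum h(a_j)\le e(x),\qquad\sum a_j\log j\le x\log\tfrac1x\le e(x). \tag{7.1}$$
The function $e$ is continuous and increasing on $[0,1]$, since $e'(x)=2\log\frac1x$, and $e(x)\ge2x$. So (7.1) may be used with $\sum a_j\le x\le1$ in the form of bounds by $e(x)$. Proof, for $x>0$: Gibbs' inequality (sum $a\log\frac ba\le b-a$) with $b_j'=x\rho(1-\rho)^{j-1}$, $\rho=\frac x{1+x}$, where $\sum b'_j=x$, gives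
$$\sum h(a_j)\le-\sum a_j\log b_j'\le x\log\tfrac1x+x\log\tfrac{1+x}x+(1-x)\log(1+x)=2x\log\tfrac1x+\log(1+x)\le e(x).$$
The second bound is Jensen: $\sum\frac{a_j}x\log j\le\log\frac{\sum ja_j}x\le\log\frac1x$.

**Step 7.2 (values near $\eta=0$ and $\theta=0$).** This identifies $\varphi$ on the boundary and shows it is approached uniformly. Let
$$G(\alpha)=\sum h(\alpha_j)-\sum\alpha_j\log j,\quad\Phi^0=G(\alpha)-2\theta,\quad\Pi(\alpha)=\sum h(\alpha_j)+\sum\alpha_j\log b_j+\mu\log4+h\bigl(1-\sum\alpha_j\bigr).$$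
There are finite functions $\varepsilon_1,\varepsilon_2\ge0$ tending to $0$ at $0$, with $\varepsilon_1(0)=\varepsilon_2(0)=0$, such that on $\mathcal K$
$$\Phi^0\le\varphi\le\Phi^0+\varepsilon_1(\eta),\qquad|\varphi-\Pi|\le\varepsilon_2(\theta). \tag{7.2}$$

*Near $\eta=0$.* By (6.1), $\log\lambda_j\ge(j-1)\log w-\log j$. With (5.1),
$$\Phi_y\ge\Phi^0+\eta\log\frac{wy}{\eta\sinh y}+2\theta\log\frac w{2\sinh y}\ge\Phi^0,$$
because $w\tau=2\sinh y$ gives $w\ge2\sinh y$ and $\frac{wy}{\sinh y}=\frac{2y}{\tanh(y/2)}\ge4$, and $\eta\le1$. Using the upper bound in (6.1), and $\frac w{2\sinh y}=\frac1\tau$, $\frac{wy}{\sinh y}=\frac{2y}\tau$,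
$$\Phi_y\le\Phi^0+\Bigl(\sum\alpha_j+\eta+2\theta\Bigr)\log\frac1\tau+\eta\log\frac{2y}\eta=\Phi^0+\log\frac1\tau+\eta\log\frac{2y}\eta.$$
Let $\varepsilon_1(\eta)$ be the infimum over $y>0$ of $\log\frac1\tau+\eta\log\frac{2y}\eta$, or $0$ if this is negative. Taking $y=\log\frac1\eta$ shows $\varepsilon_1(\eta)\to0$ as $\eta\to0$; letting $y\to\infty$ shows $\varepsilon_1(0)=0$.

*Near $\theta=0$.* By (6.4) $\kappa_j\ge\kappa_2^{j-1}$, and $w=2+2\cosh y\ge4\kappa_2$. With (5.1),
$$\Phi_y\ge\Pi-h(\eta+2\theta)+h(\eta)+\eta\log\frac{\kappa_2y}{\sinh y}+2\theta\log\frac{\kappa_2}{2\sinh y}-2\theta.$$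
Here $\kappa_2y\ge\sinh y$: the coefficients of $y^{2i+1}$ are $1$ and $1$ for $i=0$, and $\frac1{3(2i)!}\ge\frac1{(2i+1)!}$ for $i\ge1$. Also $\kappa_2\ge\frac13\sinh y$. So $\varphi\ge\Pi-h(\eta+2\theta)+h(\eta)-2\theta(1+\log6)$. Conversely, $\kappa_j\le\cosh^{2j-2}u$, $w=4\cosh^2u$, $\cosh u\le e^{u^2/2}$, $\eta+2\theta\le1$ and $y\le\sinh y$ give
$$\Phi_y\le\Pi-h(\eta+2\theta)+h(\eta)+u^2-2\theta\log(2\sinh y).$$
Take $y=\sqrt\theta$, where $u^2=\frac\theta4$ and $\sinh y\ge\sqrt\theta$ (or let $y\to0$ if $\theta=0$). So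
$$\varepsilon_2(\theta)=\sup_\eta|h(\eta+2\theta)-h(\eta)|+2\theta(1+\log6)+\tfrac\theta4+2\theta|\log(2\sqrt\theta)|$$
works (last term $0$ at $\theta=0$); it tends to $0$ by uniform continuity of $h$ on $[0,1]$.

Two consequences: $\varphi\ge\Phi^0\ge-2$, by (7.1) ($x\log\frac1x\le1$) and $2\theta\le1$. And $\Pi$ is bounded above on $\mathcal K$: $\sum h(\alpha_j)\le e(1)=2$, $\sum\alpha_j\log b_j+\mu\log4\le\log4\,(\sum(j-1)\alpha_j+\mu)\le\log4$ by (6.1), and $h\le1$.

**Step 7.3 (the minimizer).** This step finds where the infimum is attained and locates it. The series $\sum\alpha_j\log\kappa_j$ may be differentiated termwise since $|\partial_y\log\kappa_j|\le j+\frac1{\sinh y}$ and $\sum j\alpha_j\le1$. By (6.3),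
$$\partial_y\Phi_y=\sum_j\alpha_j\Bigl[(j-1)\tau-\frac{1-p_j}{\sinh y}\Bigr]+\mu\tau+\eta\Bigl(\frac1y-\coth y\Bigr)-2\theta\coth y .$$
By (5.1) the coefficient of $\tau$ is $\eta+2\theta$, and so is that of $-\coth y$; together they contribute $-\frac{\eta+2\theta}{\sinh y}$. As $\eta+2\theta+\sum\alpha_j=1$,
$$y\,\partial_y\Phi_y=\eta-T(y),\qquad T(y)=T(y;\alpha)=\frac y{\sinh y}\Bigl(1-\sum\alpha_jp_j\Bigr)=\mu\frac y{\sinh y}+\sum_{j\ge2}j\alpha_jT_j(y), \tag{7.3}$$
where the last form uses $1=\mu+\sum j\alpha_j$ and $p_1=1$. Let $\theta,\eta>0$. By (5.1) $\mu+\sum(j-1)\alpha_j>0$, so $T$ is strictly decreasing by Lemma 1. As $y\to0$, $p_j\to1$ and $T\to1-\sum\alpha_j=\eta+2\theta>\eta$ (dominated convergence). As $y\to\infty$, $T\le\frac y{\sinh y}\to0$. So $\Phi_y$ decreases and then increases, with unique minimizer the solution of $T(y)=\eta$, which is (1.1). Since $0\le p_j\le1$, $(\eta+2\theta)\frac y{\sinh y}\le T(y)=\eta\le\frac y{\sinh y}$, and therefore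
$$\eta\le\frac y{\sinh y}\le\frac\eta{\eta+2\theta}\le1-2\theta. \tag{7.4}$$
(The last step: $(\eta+2\theta)(1-2\theta)-\eta=2\theta(1-\eta-2\theta)\ge0$.) Hence $\theta\ge\theta_0>0$ and $\eta\ge\eta_1>0$ force $y\in[y_0,y_1]\subset(0,\infty)$ depending only on $\theta_0,\eta_1$. If $\mu=0$ then, for $y,y'\in[y_0,y_1]$ and $c$ from Lemma 1,
$$|T(y;\alpha)-T(y';\alpha)|\ge c(1-\alpha_1)|y-y'|\ge2c\theta|y-y'|, \tag{7.5}$$
because $\sum_{j\ge2}j\alpha_j=1-\alpha_1\ge\sum(j-1)\alpha_j=\eta+2\theta\ge2\theta$.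

**Step 7.4 (continuity).** We show that $\varphi$ is continuous on $\mathcal K$, which turns the uniform Theorem A into Theorem B. On $\mathcal K$, $\sum_{j>J}\alpha_j\le\frac1J$, and by (7.1) $\sum_{j>J}h(\alpha_j)\le e(\frac1J)$, $\sum_{j>J}\alpha_j\log j\le e(\frac1J)$. These tails are uniformly small, so $\sum\alpha_j$, $\sum h(\alpha_j)$, $\sum\alpha_j\log j$ are continuous, hence so are $\eta$ and $\Phi^0$. By (5.1),
$$\sum\alpha_j\log b_j+\mu\log4=\Bigl(1-\sum\alpha_j\Bigr)\log4+\sum\alpha_j\log(b_j4^{1-j}),\qquad|\log(b_j4^{1-j})|\le\log j,$$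
so $\Pi$ is continuous. Likewise $\sum\alpha_j\log\lambda_j+\mu\log w=(1-\sum\alpha_j)\log w+\sum\alpha_j\log(\lambda_jw^{1-j})$ with $|\log(\lambda_jw^{1-j})|\le\log j+\log\frac1\tau$ by (6.1), so $\Phi_y(\theta,\alpha)$ is continuous jointly in $(\theta,\alpha)$ and $y\in(0,\infty)$.

Let $(\theta_i,\alpha^i)\to(\theta,\alpha)$ in $\mathcal K$. If $\theta=0$ or $\eta=0$, then $\varphi(\theta_i,\alpha^i)\to\varphi(\theta,\alpha)$ by (7.2) and continuity of $\Pi$, resp. $\Phi^0$. Otherwise the minimizers eventually stay in a compact subset of $(0,\infty)$ by (7.4). Along a subsequence where they converge to some $y_*$, $\varphi(\theta_i,\alpha^i)\to\Phi_{y_*}(\theta,\alpha)\ge\varphi(\theta,\alpha)$. And $\limsup\varphi(\theta_i,\alpha^i)\le\varphi(\theta,\alpha)$, as $\varphi$ is an infimum of continuous functions.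

**Step 7.5 (Theorem B from Theorem A).** This reduces everything to Theorem A. The statements about the minimizer and the boundary formulas are Step 7.3 and (7.2) with $\varepsilon_1(0)=\varepsilon_2(0)=0$. For the asymptotics, $\sum j\alpha_j\le1$ by Fatou, and $\sum_jf^n_j/|\mathbf f^n|\to\sum\alpha_j$ as the tails are at most $\frac1J$. So $2g_n/|\mathbf f^n|\le1-\sum_jf^n_j/|\mathbf f^n|$ passes to the limit and $(\theta,\alpha)\in\mathcal K$. Theorem A and continuity of $\varphi$ give the claim. It remains to prove Theorem A.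

## 8. Tangent inequality and the law of a move

For an admissible pair $x=(g,\mathbf f)$ let
$$F(x)=n\varphi\bigl(\tfrac gn,\tfrac{\mathbf f}n\bigr)=\inf_{y>0}F_y(x),\qquad F_y(x)=\sum f_j\log\frac{n\lambda_j}{f_j}+\tilde v\log\frac{ny}{\tilde v\sinh y}-2g\log(2\sinh y)-2g, \tag{8.1}$$
and $L(x)=2g\log n+F(x)$. Fix $x$ with $\theta,\eta>0$, let $y$ be its minimizer, and put
$$R=\frac y{\eta\sinh y},\qquad q_j=\frac{\alpha_jp_j(y)}{b_jR^{j-1}},\qquad\gamma=\Bigl(\frac{2y}\eta\Bigr)^2,\qquad q^{\mathbf s}=\prod_jq_j^{s_j}.$$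

**Lemma 2.** If $x'=(g',\mathbf f')$ is admissible and $f'_j=0$ whenever $f_j=0$, then with $n'=|\mathbf f'|$
$$F(x')\le-\sum f'_j\log q_j-g'\log\gamma-2\theta n',\qquad\text{with equality at }x'=x. \tag{8.2}$$

**Step 8.1 (proof of Lemma 2).** The purpose is to bound $F$ by a linear function touching it at $x$. From $\log z\le z-1$ we get, for $a,b,b'>0$, $a'\ge0$,
$$a'\log\frac{b'}{a'}\le a'\log\frac ba+\frac{ab'}b-a'.$$
Apply this to each term of $F_y(x')$: with $a=f_j$, $b=n\lambda_j$, $a'=f'_j$, $b'=n'\lambda_j$ for each $j$ with $f_j>0$, and with $a=\tilde v$, $b=\frac{ny}{\sinh y}$, $a'=\tilde v'$, $b'=\frac{n'y}{\sinh y}$. Then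
$$F(x')\le F_y(x')\le\sum f'_j\log\frac{\lambda_j}{\alpha_j}+\tilde v'\log R-2g'\log(2\sinh y)-2g'+D,$$
$$D=n'\frac{r+\tilde v}n-(r'+\tilde v')=n'(1-2\theta)-(n'-2g')=2g'-2\theta n'.$$
Insert $\tilde v'=\sum(j-1)f'_j-2g'$. The coefficient of $f'_j$ becomes $\log\frac{\lambda_jR^{j-1}}{\alpha_j}=-\log q_j$, and that of $g'$ becomes $-2\log(2R\sinh y)=-2\log\frac{2y}\eta=-\log\gamma$. At $x'=x$ all inequalities are equalities, the first because $y$ is the minimizer. $\square$

**Step 8.2 (effect of a move on $L$).** These bounds are what the recurrence will be fed with. Let $\mathbf s\le\mathbf f$, $k=|\mathbf s|<n$, $0\le d\le g$, and let $x'=(g-d,\mathbf f-\mathbf s)$ be admissible. Then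
$$e^{L(x')-L(x)}\le q^{\mathbf s}\Bigl(\frac\gamma{n^2}\Bigr)^de^{2dk/n}. \tag{8.3}$$
If $0\ne\mathbf s\le\mathbf f$ has size $k$ and $(g_1,\mathbf s)$ is admissible, then
$$e^{L(g_1,\mathbf s)}\le q^{-\mathbf s}\gamma^{-g_1}k^{2g_1}e^{-2\theta k}. \tag{8.4}$$
For (8.3), subtract the equality in (8.2): $F(x')-F(x)\le\sum s_j\log q_j+d\log\gamma+2\theta k$. Also $2(g-d)\log(n-k)-2g\log n\le-2d\log n-2(g-d)\frac kn$, and $2\theta k-2(g-d)\frac kn=\frac{2dk}n$. Inequality (8.4) is (8.2) for $x'=(g_1,\mathbf s)$.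

**Step 8.3 (trees).** We show that the $\mathbf s$-part of the weights in Section 4 is a tree probability. Here $\mu=0$, and $T(y)=\eta$ reads $R(1-\sum\alpha_jp_j)=1$. So $\pi(0)=\frac1R$, $\pi(j)=\alpha_jp_j=q_jb_jR^{j-1}$ is a probability law. Its mean $\bar m=\sum j\alpha_jp_j$ satisfies, since $p_j\le p_2$ for $j\ge2$,
$$1-\bar m=\sum_{j\ge2}j\alpha_j(1-p_j)\ge(1-\alpha_1)(1-p_2(y))\ge2\theta(1-p_2(y))>0. \tag{8.5}$$
Consider ordered pairs of plane trees with profile $\mathbf s$. They have $|\mathbf s|$ edges, $|\mathbf s|+2$ nodes, and $s_0=|\mathbf s|+2-\sum s_j=2+\sum(j-1)s_j=v(\mathbf s,0)$ leaves. By the cycle lemma (a forest of two trees with $N$ nodes corresponds to a proportion $\frac2N$ of the arrangements of its child counts) their number is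
$$\frac2{|\mathbf s|+2}\cdot\frac{(|\mathbf s|+2)!}{s_0!\prod s_j!}=\frac{2(|\mathbf s|+1)!}{s_0!\prod s_j!}.$$
By (2.4), $(1+|\mathbf s|)\beta_0(\mathbf s)$ is $\prod b_j^{s_j}$ times this number. For $\mathbf s=0$ the number is $1$, so we read $\beta_0(0)=1$ in such formulas. A given pair with profile $\mathbf s$ has probability $R^{-s_0}\prod(q_jb_jR^{j-1})^{s_j}=R^{-2}\prod(q_jb_j)^{s_j}$ under two independent $\pi$-Galton–Watson trees. Since these are almost surely finite,
$$R^{-2}(1+|\mathbf s|)\beta_0(\mathbf s)q^{\mathbf s}=\mathbb P(\text{profile}=\mathbf s),\qquad\sum_{\mathbf s}(1+|\mathbf s|)\beta_0(\mathbf s)q^{\mathbf s}=R^2. \tag{8.6}$$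

**Step 8.4 (the hyperbolic cosine).** The $m$-part of the weights has the reciprocal sum. Let $a_m=\frac{2\eta^{2m+2}\gamma^m}{(2m+2)!}$. Since $\eta\sqrt\gamma=2y$,
$$\sum_{m\ge0}a_m=\frac2\gamma(\cosh2y-1)=\frac{4\sinh^2y}\gamma=R^{-2},\qquad a_0R^2=\eta^2R^2=\frac{y^2}{\sinh^2y}. \tag{8.7}$$
So $R^2a_m$ is the law of $m$ in Section 1.

From now on $E(x)=\log\beta_g(\mathbf f)-L(x)$ for admissible pairs; it is finite since $\beta_g(\mathbf f)>0$. Theorem A says $\max_{|\mathbf f|=n}|E|/n\to0$.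

## 9. Small genus

**Step 9.1 (genus $0$).** This gives the base value. We use $N\log N-N\le\log N!\le N\log N-N+1+\log N$ for $N\ge1$, which follows by comparing $\sum_{i\le N}\log i$ with $\int_1^N\log$. Uniformly in $\mathbf f$,
$$\log\beta_0(\mathbf f)\le n\Pi(\alpha),\qquad\log\beta_0(\mathbf f)\ge n\Pi(\alpha)-O(\sqrt n\log n). \tag{9.1}$$
Indeed, as $v(\mathbf f,0)=n-r+2$, (2.4) reads
$$\beta_0(\mathbf f)=\frac2{(n-r+1)(n-r+2)}\cdot\frac{n!}{(n-r)!\prod f_j!}\prod b_j^{f_j}.$$
The first factor lies between $\frac2{(n+1)^2}$ and $1$. The second is a multinomial coefficient with class proportions $1-\sum\alpha_j$ and $\alpha_j$. By the multinomial theorem it is at most $e^{n\mathcal H}$, where $\mathcal H=h(1-\sum\alpha_j)+\sum h(\alpha_j)$. By the bounds on factorials its logarithm is at least $n\mathcal H-c(1+\log n)$, where $c$ is the number of nonzero classes. If $D$ of the $f_j$ are nonzero, then $\frac{D(D+1)}2\le\sum jf_j=n$, so $D\le\sqrt{2n}$ and $c\le1+\sqrt{2n}$.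

**Proposition 3.** Let $K_0=8e^2$, $c_0(n)=1$, $c_i(n)=K_0^{\,i}n^{2i}(n/i)^{2i}$ for $i\ge1$. Then $\beta_g(\mathbf f)\le c_g(n)\beta_0(\mathbf f)$ always.

**Step 9.2 (proof of Proposition 3).** The aim is an upper bound whose loss $2\theta\log\frac1\theta$ per edge vanishes with $\theta$. We use induction on $(n,g)$ in lexicographic order. Let $g\ge1$, $v=v(\mathbf f,g)\ge2$, $v_0=v(\mathbf f,0)=v+2g$.

*Quadratic part.* Fix $\mathbf s,\mathbf t$ of sizes $k,\ell$, $k+\ell=n$, and $g^*=m$; sum over $g_1+g_2=q:=g-m$. By Jensen for $\log$, $g_1\log\frac k{g_1}+g_2\log\frac\ell{g_2}\le q\log\frac nq$ (terms with $g_i=0$ are $0$, and if $q=0$ both sides are $0$). Hence $c_{g_1}(k)c_{g_2}(\ell)\le c_q(n)(\frac kn)^{2g_1}(\frac\ell n)^{2g_2}$, and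
$$\sum_{g_1+g_2=q}\Bigl(\frac kn\Bigr)^{2g_1}\Bigl(\frac\ell n\Bigr)^{2g_2}\le\Bigl(\frac{k^2+\ell^2}{n^2}\Bigr)^q\le1.$$
When $\beta_{g_2}(\mathbf t)\ne0$, with $V=v(\mathbf t,0)\le\ell+1\le n$,
$$\binom{v(\mathbf t,g_2)}{2m+2}\le\binom V{2m+2}\le\frac{V(V-1)V^{2m}}{(2m+2)!}\le\frac{2n^{2m}}{(2m+2)!}\binom V2.$$
By (2.3) in genus $0$, $\sum_{\mathbf s,\mathbf t}(1+|\mathbf s|)\binom{v(\mathbf t,0)}2\beta_0(\mathbf s)\beta_0(\mathbf t)=\bigl[\binom{n+1}2-\binom{v_0}2\bigr]\beta_0(\mathbf f)$. So, by induction, the quadratic part with $g^*=m$ is at most $c_{g-m}(n)\frac{2n^{2m}}{(2m+2)!}\bigl[\binom{n+1}2-\binom{v_0}2\bigr]\beta_0(\mathbf f)$.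

*Linear part.* For $1\le m\le g$, since $v+2m\le v_0\le n+1$, the term with $g^*=m$ is at most $c_{g-m}(n)\frac{2(n+1)^{2m}}{(2m+2)!}\binom{v_0}2\beta_0(\mathbf f)$. Move the term $g^*=0$ to the left:
$$\Bigl[\binom{n+1}2-\binom v2\Bigr]\frac{\beta_g(\mathbf f)}{\beta_0(\mathbf f)}\le c_g(n)\Bigl[\binom{n+1}2-\binom{v_0}2\Bigr]+\binom{n+1}2\sum_{m=1}^g\frac{2(n+1)^{2m}}{(2m+2)!}c_{g-m}(n).$$

*The last sum is small.* By the mean value theorem $g\log g-(g-m)\log(g-m)\le m(1+\log g)$, so $\frac{c_{g-m}}{c_g}\le\bigl(\frac{e^2g^2}{K_0n^4}\bigr)^m$. With $n+1\le2n$,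
$$(n+1)^{2m}\frac{c_{g-m}}{c_g}\le\Bigl(\frac{4e^2g^2}{K_0n^2}\Bigr)^m=2^{-m}\Bigl(\frac gn\Bigr)^{2m}\le2^{-m}\Bigl(\frac gn\Bigr)^2 .$$
As $\frac2{(2m+2)!}\le\frac1{12}$ for $m\ge1$ and $\binom{n+1}2\le n^2$, the last term is at most $c_gn^2\cdot\frac1{12}\frac{g^2}{n^2}\le c_gg^2$. On the other hand $\binom{v_0}2-\binom v2=g(v_0+v-1)=g(2g+2v-1)\ge2g^2$. So the right side is at most $c_g\bigl[\binom{n+1}2-\binom v2\bigr]$. As $v\le v_0-2\le n-1$, the bracket is positive, and we divide by it. $\square$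

**(B1)** *For every $\varepsilon>0$ there are $\theta_0>0$, $n_0$ with $E\le\varepsilon n$ if $n\ge n_0$, $\theta\le\theta_0$. Also $E\le Cn$ always.*

**Step 9.3 (proof of (B1)).** This is the upper bound near $\theta=0$. By Proposition 3, (9.1) and (7.2),
$$E\le n\bigl(\theta\log K_0+2\theta\log\tfrac1\theta+\Pi-\varphi\bigr)\le n\bigl(\theta\log K_0+2\theta\log\tfrac1\theta+\varepsilon_2(\theta)\bigr).$$
For the second claim, use in the first inequality that $\Pi$ is bounded above and $\varphi\ge-2$.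

**(B4)** *For $\varepsilon,\eta_1>0$ there are $\theta_0>0$, $n_0$ with $E\ge-\varepsilon n$ if $n\ge n_0$, $\eta\ge\eta_1$, $\theta\le\theta_0$.*

**Step 9.4 (proof of (B4)).** Here the one-term bound (4.1) is good enough, because only $\theta n$ steps are made. For $1\le i\le g$, $v(\mathbf f,i)\ge\eta n+2$, so $\binom{v(\mathbf f,i)+2}4\ge\frac{(\eta n)^4}{24}$ and, with $\binom{n+1}2\le n^2$, $\beta_i(\mathbf f)\ge\frac{\eta_1^4}{24}n^2\beta_{i-1}(\mathbf f)$. Thus $\log\beta_g\ge2g\log n-\theta n\log\frac{24}{\eta_1^4}+\log\beta_0$, and (9.1), (7.2) give $E\ge-n\bigl(\theta\log\frac{24}{\eta_1^4}+\varepsilon_2(\theta)\bigr)-o(n)$, with $o(n)$ uniform.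

## 10. Few vertices

**Step 10.1 (stability of $G$).** This says that changing few faces changes $G$ little. Suppose $\alpha=a^u+a^1$, $\alpha''=a^u+a^2$ with nonnegative entries, $\sum j\alpha_j,\sum j\alpha''_j\le1$, and $\sum_ja^i_j\le x\le1$ for $i=1,2$. Then
$$G(\alpha'')-G(\alpha)\le3e(x). \tag{10.1}$$
Indeed $h(a+b)\le h(a)+h(b)$, and $h(a+b)\ge h(a)-b$ for $a+b\le1$ since $h'\ge-1$ on $(0,1]$. So the difference is at most $\sum h(a^2_j)+\sum a^1_j+\sum a^1_j\log j\le e(x)+x+e(x)\le3e(x)$ by (7.1).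

**Step 10.2 (Stirling).** This converts conjugacy class sizes into $G$. Using $f_j\log f_j=f_j\log n-nh(\alpha_j)$ and the factorial bounds of Step 9.1,
$$\log\frac{n!}{\prod j^{f_j}f_j!}=(n-r)\log n+nG\bigl(\tfrac{\mathbf f}n\bigr)-(n-r)+\mathrm{err},\qquad-O(\sqrt n\log n)\le\mathrm{err}\le O(\log n). \tag{10.2}$$
The upper bound on $\mathrm{err}$ comes from $n!$, the lower one from the at most $\sqrt{2n}$ nonzero $f_j$.

**Step 10.3 (permutations).** This recalls the standard encoding. Label the $n$ edges by $1,\dots,n$, the root edge by $1$; as rooted maps have no nontrivial automorphism, there are $(n-1)!$ labelings. Let $\sigma_\bullet,\sigma_\circ$ rotate edges around black and white vertices, and let $\psi$ describe the faces. So $(n-1)!\,\beta_g(\mathbf f)$ is the number of triples $(\sigma_\bullet,\sigma_\circ,\psi)\in S_n^3$ with $\sigma_\bullet\sigma_\circ\psi=1$, generating a transitive group, $\psi$ of cycle type $\mathbf f$ ($f_j$ cycles of length $j$), and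 $\mathrm{cyc}(\sigma_\bullet)+\mathrm{cyc}(\sigma_\circ)=v(\mathbf f,g)$, where $\mathrm{cyc}$ counts cycles. For instance, the toric hexagon of Section 3 is $\sigma_\bullet=\sigma_\circ=\psi$, a $3$-cycle: there are $2$ such triples, and $2!\,\beta_1=2$.

**(B2)** *For every $\varepsilon>0$ there are $\eta_1>0$, $n_0$ with $E\le\varepsilon n$ if $n\ge n_0$, $\eta\le\eta_1$.*

**Step 10.4 (merging vertices).** The aim is to reduce to one black and one white vertex. Take a triple as above. If $\sigma_\bullet$ has at least two cycles, some cycle of $\psi$ contains $a,b$ in different cycles of $\sigma_\bullet$; otherwise $\psi$, hence $\sigma_\circ=\sigma_\bullet^{-1}\psi^{-1}$, would preserve each cycle of $\sigma_\bullet$, against transitivity. Replace $(\sigma_\bullet,\psi)$ by $((ab)\sigma_\bullet,\psi(ab))$. Two cycles of $\sigma_\bullet$ merge, a cycle of $\psi$ splits, and the product relation persists. So does transitivity: an orbit of the new group is a union of cycles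 of $(ab)\sigma_\bullet$, hence of cycles of $\sigma_\bullet$, and of cycles of $\sigma_\circ$, so it is everything. Iterate until $\sigma_\bullet$ becomes an $n$-cycle $\sigma'_\bullet$. Then do the same for $\sigma_\circ$ with $(\sigma_\circ,\psi)\to(\sigma_\circ(ab),(ab)\psi)$; here $\sigma_\bullet=\psi^{-1}\sigma_\circ^{-1}$ plays the role of $\sigma_\circ$ above. After $v-2$ steps in all we have $n$-cycles $\sigma'_\bullet,\sigma'_\circ$ and $\psi''$ with $r+v-2=n-2g$ cycles, whose type $\mathbf f''$ arises from $\mathbf f$ by $v-2$ splittings of parts.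

**Step 10.5 (how many triples lead to the same result).** This bounds the loss in merging. We have $\sigma'_\bullet=\varpi\sigma_\bullet$ with $\varpi$ a product of $\mathrm{cyc}(\sigma_\bullet)-1$ transpositions, so $\mathrm{cyc}(\varpi)+\mathrm{cyc}(\sigma_\bullet)\ge n+1$. Equality holds, because $n-\mathrm{cyc}$ is subadditive and $n-\mathrm{cyc}(\sigma'_\bullet)=n-1$. For a given $n$-cycle, the permutations $\sigma_\bullet$ with $b$ cycles satisfying this equality correspond to noncrossing partitions with $b$ blocks (Kreweras; Biane), so there are $\frac1n\binom nb\binom n{b-1}$ of them, the Narayana number. (For $n=3$, $b=2$: the three transpositions.) If $b\le v\le\frac n2$ this is at most $\binom nv^2$. The same holds for $\sigma_\circ$, since $\sigma_\circ^{-1}\sigma'_\circ$ is conjugate to $\sigma'_\circ\sigma_\circ^{-1}$. The triple is determined by $(\sigma_\bullet,\sigma_\circ)$, and there are at most $n$ choices for $\mathrm{cyc}(\sigma_\bullet)$. So each pair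 $(\sigma'_\bullet,\sigma'_\circ)$ arises from at most $n\binom nv^4$ triples.

**Step 10.6 (end of the proof of (B2)).** We count the results. For each type $\mathbf f''$ there are at most $(n-1)!\frac{n!}{\prod j^{f''_j}f''_j!}$ pairs $(\sigma'_\bullet,\sigma'_\circ)$ (choose $\sigma'_\bullet$ and $\psi''$), and there are at most $p(n)$ types. Thus if $v\le\frac n2$, which holds for $\eta\le\frac13$ and $n\ge12$,
$$\beta_g(\mathbf f)\le n\binom nv^4p(n)\max_{\mathbf f''}\frac{n!}{\prod j^{f''_j}f''_j!}.$$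
As $\sum f''_j=n-2g$, (10.2) bounds the logarithm of the last fraction by $2g\log n+nG(\mathbf f''/n)-2g+O(\log n)$. The sequences $\mathbf f$ and $\mathbf f''$ share all unsplit parts. The other parts number at most $v-2$ in $\mathbf f$ and at most $2(v-2)=2\eta n$ in $\mathbf f''$. By (10.1), $G(\mathbf f''/n)\le G(\mathbf f/n)+3e(2\eta)$. Since $G(\mathbf f/n)-2\theta=\Phi^0\le\varphi$ by (7.2), and $\log\binom nv\le nh_2(\frac vn)$,
$$E\le n\bigl(3e(2\eta)+4h_2(\eta+\tfrac2n)\bigr)+o(n),$$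
which proves (B2).

**(B3)** *For every $\varepsilon>0$ there are $\eta_1>0$, $n_0$ with $E\ge-\varepsilon n$ if $n\ge n_0$, $\eta\le\eta_1$.*

**Step 10.7 (two vertices: an exact formula).** The purpose is a sharp lower bound when $v=2$, $n\ge2$. Then $n-r=2g$, so every $\psi$ of type $\mathbf f$ is even. Fix $\psi$. By Frobenius' formula the number of pairs of $n$-cycles with $\sigma_\bullet\sigma_\circ=\psi^{-1}$ is
$$\frac{(n-1)!^2}{n!}\sum_\chi\frac{\chi(n\text{-cycle})^2\chi(\psi)}{\chi(1)}=\frac{(n-1)!}n\sum_{i=0}^{n-1}\frac{\chi_i(\psi)}{\binom{n-1}i},$$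
where $\chi_i$ is the character of the hook $(n-i,1^i)$. Here we use that non-hook characters vanish on $n$-cycles, $\chi_i(n\text{-cycle})=(-1)^i$ and $\chi_i(1)=\binom{n-1}i$. Now $\chi_i$ is the $i$-th exterior power of the standard representation, and the permutation representation is standard plus trivial. So its exterior powers give
$$(1+z)\sum_i\chi_i(\psi)z^i=\det(1+z\psi)=\prod_l\bigl(1-(-z)^l\bigr),$$
the product over the cycle lengths $l$ of $\psi$. Insert $\frac1{\binom{n-1}i}=n\int_0^1x^{n-1-i}(1-x)^idx$ and $z=\frac{1-x}x$, so $1+z=\frac1x$: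
$$\frac{(n-1)!}n\cdot n\int_0^1x^{n-1}\cdot x\prod_l\bigl(1-(-z)^l\bigr)dx=(n-1)!\int_0^1\prod_l\bigl(x^l-(x-1)^l\bigr)dx,$$
as $\sum l=n$ (Boccara's formula). For the hexagon: $2\int_0^1(x^3+(1-x)^3)dx=1$, as it should be.

**Step 10.8 (two vertices: the lower bound).** We bound the integral below. For odd $l$ the factor is positive on $[0,1]$; for even $l$ it has the sign of $x-\frac12$. As $\psi$ is even, the number of even $l$ is even, so the integrand is nonnegative. Let $x=1-\xi$ with $0\le\xi\le\frac1{2n}$. The factor is $(1-\xi)^l\bigl[1-(-\frac\xi{1-\xi})^l\bigr]\ge(1-\xi)^l(1-4\xi^2)$, because $\frac\xi{1-\xi}\le2\xi\le1$ (only even $l\ge2$ matter). So the integrand is at least $(1-\xi)^n(1-4\xi^2)^n\ge(1-n\xi)(1-4n\xi^2)\ge\frac12\cdot\frac12$, and the integral is at least $\frac1{8n}$. Transitivity is automatic. Summing over $\psi$ of type $\mathbf f$ and dividing by $(n-1)!$,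
$$\beta_g(\mathbf f)\ge\frac1{8n}\cdot\frac{n!}{\prod j^{f_j}f_j!}\qquad(v(\mathbf f,g)=2,\ n\ge2).$$

**Step 10.9 (adding pendant paths).** This passes from $v=2$ to small $\eta$. Let $m=v-2=\eta n\le\frac n2$. List the half-degrees of $\mathbf f$ as $d_1\ge\dots\ge d_r$ and fix, depending on $\mathbf f$ only, integers $1\le\tilde d_i\le d_i$ with $\sum(d_i-\tilde d_i)=m$. This is possible since $\sum(d_i-1)=n-r=2g+m\ge m$. Let $\tilde{\mathbf f}$ be the face degree sequence of the $\tilde d_i$. It has size $\tilde n=n-m$ and the same $r$; with the same $g$, $v(\tilde{\mathbf f},g)=2-2g+n-m-r=2$, and $\tilde n=r+2g$.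

For each rooted map $\tilde M$ counted by $\beta_g(\tilde{\mathbf f})$ fix a numbering of its faces such that face $i$ has degree $2\tilde d_i$, and a corner in each face. In the chosen corner of face $i$, inside the face, attach a pendant path with $d_i-\tilde d_i$ edges. The degree of face $i$ becomes $2d_i$, and the map stays bipartite, of genus $g$, with the same root. We get a map $M$ counted by $\beta_g(\mathbf f)$. From $M$ and the set of the $m$ added edges one recovers $\tilde M$, by deleting these edges and the isolated vertices thus created. So each $M$ arises from at most $\binom nm$ maps $\tilde M$, and $\beta_g(\mathbf f)\ge\beta_g(\tilde{\mathbf f})/\binom nm$.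

**Step 10.10 (end of the proof of (B3)).** We translate this into $E$. By Step 10.8 and (10.2), $\log\beta_g(\tilde{\mathbf f})\ge2g\log\tilde n+\tilde nG(\tilde{\mathbf f}/\tilde n)-2g-O(\sqrt n\log n)$. Now $\tilde nG(\tilde{\mathbf f}/\tilde n)=nG(\tilde{\mathbf f}/n)-r\log\frac n{\tilde n}$, and the total price of replacing $\tilde n$ by $n$ is $(2g+r)\log\frac n{\tilde n}=\tilde n\log(1+\frac m{\tilde n})\le m=\eta n$. At most $m$ faces were modified, so (10.1) gives $G(\tilde{\mathbf f}/n)\ge G(\mathbf f/n)-3e(\eta)$. With $\log\binom nm\le nh_2(\eta)$ and $\Phi^0\ge\varphi-\varepsilon_1(\eta)$ from (7.2),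
$$E\ge-n\bigl(h_2(\eta)+\eta+3e(\eta)+\varepsilon_1(\eta)\bigr)-o(n),$$
which proves (B3).

## 11. Upper bound: $\limsup_n\max_{|\mathbf f|=n}E/n\le0$

**Step 11.1 (choice of the extremal pair).** We set up the penalized maximum. Let $\delta^*=\limsup_n\max_{|\mathbf f|=n}\frac E{n+g}$, with maxima over admissible pairs; $\delta^*<\infty$ by (B1). Suppose $\delta^*>0$. Choose $\theta_0,\eta_1$ by (B1), (B2) for $\varepsilon=\frac{\delta^*}4$, then $\delta'\in[\frac{\delta^*}2,\delta^*)$ and $\delta''>\delta^*$ with $\delta''-\delta'\le\min(\theta_0,\frac1{10})$. There is $A_0$ with $E\le A_0+\delta''(n+g)$ for all admissible pairs. Since $\delta'<\delta^*$, $\sup(E-\delta'(n+g))=\infty$. Let $x=(g,\mathbf f)$ maximize $E-\delta'(n+g)$ over admissible pairs of size at most $N$. As $N\to\infty$ the maximum tends to infinity, so $n\to\infty$ and, for large $N$, $E(x)>\delta'(n+g)\ge\frac{\delta^*}2n$. By the choice of $\theta_0,\eta_1$ this forces $\theta\ge\theta_0$, $\eta\ge\eta_1$.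 So by (7.4) $y\in[y_0,y_1]$, a fixed compact subset of $(0,\infty)$, and $\gamma\le\gamma_1:=(2y_1/\eta_1)^2$, $R\le\frac1{\eta_1}$. Below, $C$ and $o(1)$ are uniform as $N\to\infty$; $C$ may change from line to line. By maximality, for $x'=(g-d,\mathbf f-\mathbf s)$ admissible, $k=|\mathbf s|$,
$$\frac{\beta_{g-d}(\mathbf f-\mathbf s)}{\beta_g(\mathbf f)}\le e^{L(x')-L(x)-\delta'(k+d)}. \tag{11.1}$$
If $x'$ is not admissible, the left side is $0$ and the bounds deduced below are trivial. Divide (2.3) at $x$ by its left side. For integers $0\le V\le n+1$, from $\binom V{2m+2}\le\frac{V(V-1)V^{2m}}{(2m+2)!}$ (trivially if $V<2$),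
$$\binom V{2m+2}\Big/\binom{n+1}2\le\frac{2(2n)^{2m}}{(2m+2)!}. \tag{11.2}$$

**Step 11.2 (small moves: linear part, and $g_1=0$, $k\le\frac n2$).** These are the main terms, and here the penalty produces the gain. With $g^*=m$, $g_2=g-m$, $\mathbf t=\mathbf f-\mathbf s$ we have $v(\mathbf t,g_2)=v+2m-\sum(j-1)s_j\le v+2m=\eta n+2+2m\le n+1$. By (11.1) and (8.3) with $d=m$, these terms contribute at most
$$\sum_{\mathbf s:\,k\le n/2}(1+k)\beta_0(\mathbf s)q^{\mathbf s}e^{-\delta'k}\sum_{m\le g}\frac{\binom{v+2m}{2m+2}}{\binom{n+1}2}\Bigl(\frac{\gamma e^{2k/n}}{n^2}\Bigr)^me^{-\delta'm},$$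
where $\mathbf s=0$ is the linear part. By (11.2) and $e^{2k/n}\le e$ the inner sum is dominated termwise by $\frac{2(4e\gamma_1)^m}{(2m+2)!}$, which is summable. For $k\le K$ with $K$ fixed and each fixed $m$, $\binom{v+2m}{2m+2}\le\frac{(\eta n+2+2m)^{2m+2}}{(2m+2)!}$ and $\eta\ge\eta_1$ show that the $m$-th term is at most $(1+o(1))a_me^{-\delta'm}$. By domination the inner sum is at most $\sum_ma_me^{-\delta'm}+o(1)$ for $k\le K$, and at most $C$ for all $k\le\frac n2$. With (8.6) the total is at most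
$$R^2\sum_ma_me^{-\delta'm}+o(1)+Ce^{-\delta'K}.$$
Let $n\to\infty$, then $K\to\infty$. By (8.7), and since $\frac y{\sinh y}$ is decreasing, the contribution is at most
$$R^2\sum_ma_m-(1-e^{-\delta'})R^2\sum_{m\ge1}a_m+o(1)\le1-(1-e^{-\delta'})\Bigl(1-\frac{y_0^2}{\sinh^2y_0}\Bigr)+o(1).$$

**Step 11.3 ($g_1\ge1$, $k\le\frac n2$).** We show these terms are negligible. Bound $\beta_{g_1}(\mathbf s)\le e^{A_0+\delta''(k+g_1)+L(g_1,\mathbf s)}$, then use (11.1) with $d=g_1+g^*$ and (8.3), (8.4). The factors $q^{\mathbf s}$ and $\gamma^{g_1}$ cancel: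
$$\frac{\beta_{g_1}(\mathbf s)\beta_{g_2}(\mathbf t)}{\beta_g(\mathbf f)}\le e^{A_0+(\delta''-\delta')(k+g_1)}\Bigl(\frac kn\Bigr)^{2g_1}e^{2g_1k/n}e^{-2\theta k}\Bigl(\frac{\gamma e}{n^2}\Bigr)^{g^*}.$$
By (11.2), the sum over $g^*$ with the factors $\binom{v(\mathbf t,g_2)}{2g^*+2}/\binom{n+1}2$ is at most $C$. As $e^{\delta''-\delta'}(\frac kn)^2e^{2k/n}\le e^{0.1}\frac e4<0.76$, the geometric sum over $g_1\ge1$ is at most $C(\frac kn)^2$. Since $\delta''-\delta'\le\theta_0\le\theta$, $e^{(\delta''-\delta')k-2\theta k}\le e^{-\theta_0k}$. At most $p(k)$ sequences $\mathbf s$ have size $k$. In total we get at most $Ce^{A_0}n^{-2}\sum_kk^2(1+k)p(k)e^{-\theta_0k}=O(n^{-2})$.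

**Step 11.4 ($k>\frac n2$).** The same argument works with the roles exchanged. Let $\ell=|\mathbf t|<\frac n2$. Bound $\beta_{g_2}(\mathbf t)\le e^{A_0+\delta''(\ell+g_2)+L(g_2,\mathbf t)}$ and $\beta_{g_1}(\mathbf s)/\beta_g(\mathbf f)$ by (11.1), (8.3) with $\mathbf t$ removed and $d=g_2+g^*$. The product of these is at most
$$e^{A_0+(\delta''-\delta')(\ell+g_2)}\Bigl(\frac\ell n\Bigr)^{2g_2}e^{2g_2\ell/n}e^{-2\theta\ell}\Bigl(\frac{\gamma e}{n^2}\Bigr)^{g^*}.$$
As $v(\mathbf t,g_2)\le\ell+1\le2\ell$,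
$$\sum_{g^*}\binom{v(\mathbf t,g_2)}{2g^*+2}\Bigl(\frac{\gamma e}{n^2}\Bigr)^{g^*}\le4\ell^2\sum_{g^*}\frac{(4\gamma_1e\,\ell^2/n^2)^{g^*}}{(2g^*+2)!}\le C\ell^2 .$$
Also $(1+k)/\binom{n+1}2\le\frac2n$, since $k\le n-1$. The sum over $g_2\ge0$ is a geometric series with ratio below $0.76$. The total is at most $\frac{Ce^{A_0}}n\sum_\ell\ell^2p(\ell)e^{-\theta_0\ell}=O(\frac1n)$.

**Step 11.5 (contradiction).** The three groups cover all terms of (2.3), so
$$1\le1-(1-e^{-\delta'})\Bigl(1-\frac{y_0^2}{\sinh^2y_0}\Bigr)+o(1),$$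
which is false for large $N$. Hence $\delta^*\le0$. As $n\le n+g\le\frac32n$, $\limsup_n\max E/n\le0$.

## 12. Lower bound: $\liminf_n\min_{|\mathbf f|=n}E/n\ge0$

**Step 12.1 (choice of the extremal pair).** The penalty is now put on $-E$. Suppose $\limsup_n\max_{|\mathbf f|=n}\frac{-E}{n+g}>\delta'>0$ for some $\delta'$. With $\varepsilon=\frac{\delta'}2$ choose $\eta_1$ by (B3), then $\theta_0$ by (B4). Again $\sup(-E-\delta'(n+g))=\infty$, and maximizers $x=(g,\mathbf f)$ of $-E-\delta'(n+g)$ over admissible pairs of size at most $N$ satisfy, as $N\to\infty$, $n\to\infty$ and $-E(x)>\delta'n$. So $\eta\ge\eta_1$ by (B3), and then $\theta\ge\theta_0$ by (B4). By maximality,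
$$\frac{\beta_{g-d}(\mathbf f-\mathbf s)}{\beta_g(\mathbf f)}\ge e^{L(x')-L(x)+\delta'(k+d)},\qquad x'=(g-d,\mathbf f-\mathbf s)\text{ admissible},\ k=|\mathbf s|. \tag{12.1}$$

**Step 12.2 (which moves to keep).** All terms of (2.3) are nonnegative, so we may keep only convenient ones. Fix $K,M$. Consider $\mathbf s$ with $k\le K$, supported in $\{j:f_j\ge\sqrt n\}$, and $d=g^*\le M$. For $n$ large, $g-d\ge0$; $\mathbf f-\mathbf s\ge0$ has the same support as $\mathbf f$; and $v(\mathbf f-\mathbf s,g-d)\ge\eta n+2-K\ge2$. So $x'$ is admissible. Let $\theta',\eta',\alpha',y',R',q',\gamma'$ be the parameters of $x'$. For $n$ large $\theta'\ge\frac{\theta_0}2$, $\eta'\ge\frac{\eta_1}2$. Let $[y_0,y_1]$ be the compact set given by (7.4) for $(\frac{\theta_0}2,\frac{\eta_1}2)$; it contains $y$ and $y'$. As $R=\frac{y}{\eta\sinh y}$, we have $R\le\frac1{\eta_1}$, and $\gamma\le\gamma_1:=(2y_1/\eta_1)^2$.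

**Step 12.3 (lower bound for the change of $L$).** The trick is to use the tangent at the other end. Apply (8.2) based at $x'$ to the point $x$, which is allowed since the supports agree. With equality at $x'$,
$$F(x')-F(x)\ge\sum s_j\log q'_j+d\log\gamma'+2\theta'k.$$
Since $\log(1-\frac kn)\ge-\frac k{n-k}$, $2(g-d)\log(1-\frac kn)\ge-2(g-d)\frac k{n-k}=-2\theta'k$. Hence
$$e^{L(x')-L(x)}\ge q'^{\,\mathbf s}\Bigl(\frac{\gamma'}{n^2}\Bigr)^d.$$

**Step 12.4 (replacing $x'$-parameters by $x$-parameters).** Here the quantitative form of Lemma 1 is used. We have $|\eta-\eta'|+\sum_j|\alpha_j-\alpha'_j|=O_{K,M}(\frac1n)$, as $\alpha'_j=\frac{f_j-s_j}{n-k}$ and $\tilde v$ changes by $O(1)$. From $T(y;\alpha)=\eta$, $T(y';\alpha')=\eta'$ and $|T(y';\alpha)-T(y';\alpha')|\le\sum|\alpha_j-\alpha'_j|$, (7.5) gives $|y-y'|=O(\frac1n)$. Hence, uniformly, $\frac{\gamma'}\gamma\to1$, $\frac{R'}R\to1$, $\frac{p_j(y')}{p_j(y)}\to1$ for $j\le K$. Moreover $\frac{\alpha'_j}{\alpha_j}\ge1-\frac{s_j}{f_j}\ge1-\frac K{\sqrt n}$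 on the support of $\mathbf s$. Since $\sum js_j\le K$ and $d\le M$, $q'^{\,\mathbf s}\gamma'^{\,d}\ge(1-o(1))q^{\mathbf s}\gamma^d$. Also $v(\mathbf f-\mathbf s,g-d)=\eta n+O(1)$, so
$$\binom{v(\mathbf f-\mathbf s,g-d)}{2d+2}\Big/\binom{n+1}2=(1+o(1))\frac{2\eta^2(\eta n)^{2d}}{(2d+2)!}.$$
Keep in (2.3) only these terms ($g_1=0$, $g^*=d$, $g_2=g-d$, with $\mathbf s=0$ from the linear part), divide by the left side, and drop $e^{\delta'k}\ge1$:
$$1\ge(1-o(1))\sum_{m\le M}a_me^{\delta'm}\sum_{\mathbf s}(1+|\mathbf s|)\beta_0(\mathbf s)q^{\mathbf s}, \tag{12.2}$$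
the inner sum over the $\mathbf s$ of Step 12.2.

**Step 12.5 (the kept moves have almost full probability).** This shows that the restrictions on $\mathbf s$ cost nothing. By (8.6) the inner sum is $R^2$ times the probability that the two trees have in total at most $K$ edges and no node with $j\ge1$ children where $f_j<\sqrt n$. Put $c_0=2\theta_0(1-p_2(y_0))>0$. As $p_2$ is nonincreasing in $y$, (8.5) gives $1-\bar m\ge c_0$. So the expected total number of edges is at most $\frac2{1-\bar m}\le\frac2{c_0}$, and the expected number of nodes with $j$ children is $\frac{2\pi(j)}{1-\bar m}\le\frac{2\alpha_j}{c_0}$. If there are at most $K$ edges, only $j\le K$ occur, and $f_j<\sqrt n$ means $\alpha_j<n^{-1/2}$. By Markov's inequality the probability is at least $1-\frac2{c_0K}-\frac{2K}{c_0\sqrt n}$.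

**Step 12.6 (contradiction).** We compare with (8.7):
$$R^2\sum_{m\le M}a_me^{\delta'm}\ge a_0R^2+e^{\delta'}(1-a_0R^2)-e^{\delta'}R^2\sum_{m>M}a_m.$$
The tail is uniformly small for large $M$, as $R\le\frac1{\eta_1}$ and $a_m\le\frac{2\gamma_1^m}{(2m+2)!}$. And $1-a_0R^2=1-\frac{y^2}{\sinh^2y}\ge1-\frac{y_0^2}{\sinh^2y_0}>0$. Choosing $M,K$ large and then letting $n\to\infty$, (12.2) becomes
$$1\ge1+\tfrac12(e^{\delta'}-1)\Bigl(1-\frac{y_0^2}{\sinh^2y_0}\Bigr)-o(1),$$
a contradiction. So $\limsup_n\max_{|\mathbf f|=n}\frac{-E}{n+g}\le0$, and $n\le n+g\le\frac32n$ gives $\liminf_n\min E/n\ge0$.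

Sections 11 and 12 together are Theorem A. With Step 7.5 this proves Theorem B, endpoints $\theta=0$ and $\theta=\frac12\sum_j(j-1)\alpha_j$ included, and hence (2.2) with the function $\varphi$ of (5.2). $\blacksquare$
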